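# When the basic $\delta$-character of an elliptic curve fails to generate its $\delta$-functions

## 1. The character $\phi(y)-y$ on the affine line

Let $p$ be a prime and let $R=\widehat{\mathbb Z_p^{ur}}$, the Witt vectors of $\overline{\mathbb F}_p$. Write $k=R/p=\overline{\mathbb F}_p$ and $K=R[1/p]$, let $\phi$ be the Frobenius automorphism of $R$, and put
$$\delta a=\frac{\phi(a)-a^p}{p}\qquad(a\in R).$$
For instance $\delta 0=\delta 1=0$ and $\delta p=1-p^{p-1}$. We treat $\delta$ as a derivative with respect to $p$, and we ask which functions can be built from coordinates and their derivatives.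

Take a coordinate $y$ on the affine line and adjoin formal derivatives $y',y'',\dots$, with $\delta y=y'$, $\delta y'=y''$, and so on. Then $\phi(y)=y^p+py'$. As $\phi$ is a ring homomorphism, the function
$$\psi_0=\phi(y)-y=y^p-y+py'$$
is additive in $y$. Let us see how much the functions $\psi_0,\delta\psi_0,\delta^2\psi_0,\dots$ know.

Each $c\in R$ gives a point $y=c,\ y'=\delta c,\ y''=\delta^2c,\dots$, at which $\psi_0$ takes the value $\phi(c)-c$ and $\delta^i\psi_0$ the value $\delta^i(\phi(c)-c)$. At $c=0$ and at $c=1$ all these values are $0$. Hence every element of the $p$-adic completion of $R[\psi_0,\delta\psi_0,\dots,\delta^i\psi_0]$, for any $i$, takes the same value at $c=0$ and at $c=1$.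

Now let $R\langle y,y'\rangle$ be the $p$-adic completion of $R[y,y']$ and look for $t\in R\langle y,y'\rangle$ with
$$t^p-t=\psi_0,\qquad t\equiv y \bmod p .$$
Modulo $p$ the equation reads $y^p-y=y^p-y$, so $y$ is a root mod $p$. The derivative $py^{p-1}-1$ is a unit mod $p$, so by Hensel's lemma there is exactly one such $t$. To find it mod $p^2$, write $t=y+ps$. Then $t^p\equiv y^p$ mod $p^2$, so $-ps\equiv py'$, and $t\equiv y-py'$ mod $p^2$. At $c=0$ the value of $t$ is $\equiv0$ mod $p$, and at $c=1$ it is $\equiv1$. So $t$ is not in the completion of $R[\psi_0,\dots,\delta^i\psi_0]$ for any $i$, although it is a root of a monic polynomial over $R[\psi_0]$.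

This $t$ is not additive. Over $K$ the functions $y$ and $\phi(y)$ are additive coordinates, so an additive element of $R\langle y,y'\rangle$ has the form $a_0y+a_1(y^p+py')$. The coefficients of $y$ and of $y^p$ show that $a_0,a_1\in R$. If it is $\equiv y$ mod $p$, then $a_1\in pR$, and its coefficient of $y'$ is in $p^2R$. But the coefficient of $y'$ in $t$ is $\equiv-p$ mod $p^2$.

On the affine line one can blame the choice of $\psi_0$: the more basic character $y$ was available. Suppose instead that a group has only one basic character $\psi$ in this sense. Do $\psi,\delta\psi,\delta^2\psi,\dots$ generate all functions, or can a hidden root $t$ still exist? Elliptic curves are the place to ask. They have no nonconstant functions in the usual sense, and, away from a special case, they have exactly one basic $\delta$-character, of order $2$.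

## 2. Jet spaces, Witt vectors, and the question

**Definition ($p$-derivation).** A $p$-derivation on an $R$-algebra $A$ is a map $\delta:A\to A$ extending $\delta$ on $R$ such that $\phi(a):=a^p+p\,\delta a$ is a ring endomorphism. (If $A$ is $p$-torsion free, this is the same datum as a lift $\phi$ of Frobenius that extends $\phi$ on $R$.)

**Definition ($p$-jet spaces).** Let $X$ be smooth over $R$. If $X=\mathrm{Spec}\,R[x]/(f)$ with tuples $x,f$, then
$$J^n(X)=\mathrm{Spf}\,\big(R[x,x',\dots,x^{(n)}]/(f,\delta f,\dots,\delta^nf)\big)\hat{\ },$$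
where $\hat{\ }$ is $p$-adic completion and $\delta$ is the unique $p$-derivation on $R[x,x',\dots]$ extending $\delta$ on $R$ with $\delta x^{(i)}=x^{(i+1)}$. In general one glues. Put $\mathcal O^n(X)=\mathcal O(J^n(X))$, the ring of $\delta$-functions of order $\le n$.

There are inclusions $\mathcal O^n(X)\subset\mathcal O^{n+1}(X)$ and a $p$-derivation $\delta:\mathcal O^n(X)\to\mathcal O^{n+1}(X)$. If $f$ has order $\le m$, then $\delta^if$ has order $\le m+i$. Section 1 took place in $\mathcal O^1(\mathbb G_a)=R\langle y,y'\rangle$, where $R\langle\cdot\rangle$ always denotes a $p$-completed polynomial ring.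

**Definition ($\delta$-characters).** If $G$ is a smooth group scheme over $R$, then $J^n(G)$ is a group in $p$-formal schemes. A $\delta$-character of order $\le n$ is a homomorphism $J^n(G)\to\widehat{\mathbb G}_a$; these form an $R$-module $\mathcal X^n(G)\subset\mathcal O^n(G)$.

For $\mathbb G_a$, both $y$ and $\phi(y)$ are in $\mathcal X^1(\mathbb G_a)$. For $\mathbb G_m$ with coordinate $x$, put $z=x'/x^p$, so that $\phi(x)/x^p=1+pz$ is multiplicative in $x$. Then
$$\tfrac1p\log(1+pz)=z-\tfrac p2z^2+\tfrac{p^2}3z^3-\cdots$$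
has coefficients in $R$ tending to $0$, so it is a $\delta$-character of order $1$. Modulo $p$ it is $z$ if $p$ is odd, but $z+z^2$ if $p=2$. This peculiarity of $p=2$ will come back.

**Witt vectors.** Let $W_n$ be the $p$-typical Witt vectors of length $n$, with ghost components $w_i(x)=x_0^{p^i}+px_1^{p^{i-1}}+\dots+p^ix_i$, and with Frobenius $F:W_{n+1}\to W_n$ and Verschiebung $V:W_n\to W_{n+1}$, so that $w_iF=w_{i+1}$, $w_iV=p\,w_{i-1}$ and $w_0V=0$. We also write $V$ for its composite $W_n\to W_n$ with restriction. The $p$-derivation on $R$ gives a ring map $R\to W(R)$ sending $a$ to the vector with ghost components $(a,\phi a,\phi^2a,\dots)$. So $W_n(A)$ is an $R$-algebra for every $R$-algebra $A$, and for $a\in R$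
$$F(a)=\phi(a),\qquad a\,V(x)=V(\phi(a)x),\qquad V(x)V(y)=pV(xy).\tag{1}$$
On $R$-scalars $w_i$ acts through $\phi^i$. The composite $R\to W(R)\to W(k)=R$ is the identity. If $A$ is a $k$-algebra, then $F$ is $(x_i)\mapsto(x_i^p)$ after restriction, and $VF=FV=p$.

We use the standard description (Buium; Borger, *The basic geometry of Witt vectors II*): for $A$ with $p$ nilpotent,
$$J^n(X)(A)=X(W_{n+1}(A)),$$
and $\phi^i(f)$ corresponds to the $i$-th ghost component: its value at a point $P\in X(W_{n+1}(A))$ is $w_i(f(P))$. Write $\mathbb W_n$ for the $p$-formal group $A\mapsto W_n(A)$. Then $J^j(\mathbb G_a)=\mathbb W_{j+1}$, and $\mathcal O(\mathbb W_{j+1})=R\langle y,y',\dots,y^{(j)}\rangle$ with $w_i=\phi^i(y)$. For $j=1$ the identity $w_1=y_0^p+py_1=\phi(y)$ shows that $y'$ is the second Witt coordinate. A Witt vector over a $p$-torsion free ring is determined by its ghost components, so a morphism from an $R$-flat formal scheme to $\mathbb W_j$ is determined by its ghost components.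

**Local structure.** If $U\subset X$ is an affine open of a curve with étale coordinate $T$, then $\mathcal O(J^n(U))=\mathcal O(U)\hat{\ }\langle T',\dots,T^{(n)}\rangle$. So for an elliptic curve $X$, writing $J^n=J^n(X)$, $\hat X$ for the $p$-adic completion of $X$, and a bar for reduction mod $p$: $J^n$ is $R$-flat; $\bar J^n$ is a smooth connected commutative $k$-group of dimension $n+1$; and $J^n\to J^{n-1}$ and $J^n\to\hat X$ are smooth and surjective, the second with sections locally on $\hat X$ (set all $T^{(i)}=0$). For $J$ flat and quasi-compact over $\mathrm{Spf}\,R$, the ring $\mathcal O(J)$ is $p$-torsion free, $p$-adically complete and separated, and $\mathcal O(J)/p\hookrightarrow\mathcal O(\bar J)$. Equivalently, a function that vanishes on $\bar J$ is $p$ times a function.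

**The given facts.** The elliptic curve $X$ is a canonical lift (CL) if $\bar X$ is ordinary and $X$ is the Serre–Tate canonical lift of $\bar X$. From now on $X$ is an elliptic curve over $R$ which is not CL; every $X$ with supersingular reduction qualifies. We take as known that then
$$\mathcal O^1(X)=R,\qquad \mathcal X^1(X)=0,\qquad \mathcal X^2(X)=R\psi\ \text{ is free of rank one}.$$
The elements $\psi,\delta\psi,\dots,\delta^{n-2}\psi$ lie in $\mathcal O^n(X)$. The question, from Alexandru Buium, "Differential calculus with integers", arXiv:1308.5194 (2013), is to prove or disprove that for every $n\ge2$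
$$\mathcal O^n(X)=R[\psi,\delta\psi,\dots,\delta^{n-2}\psi]\hat{\ }.$$

## 3. The Serre–Tate parameter and the two theorems

Let $\bar X$ be ordinary and let $X^{for}$ be the formal group of $X$. Then $X^{for}\cong\hat{\mathbb G}_m$ over $R$. Fix such an isomorphism and a basis $(e_N)_N$ of $T_p\bar X(k)$: so $e_N$ generates $\bar X(k)[p^N]\cong\mathbb Z/p^N$ and $pe_{N+1}=e_N$. Let $\Lambda=R/p^{n+1}$. The group
$$X^{for}(\Lambda)=\ker\big(X(\Lambda)\to\bar X(k)\big)\cong1+p\Lambda$$
is killed by $p^n$. Let $N\ge n$ and let $\tilde e_N\in X(\Lambda)$ be any lift of $e_N$. Then $p^N\tilde e_N\in1+p\Lambda$ does not depend on the lift, since two lifts differ by an element of $X^{for}(\Lambda)$. It does not depend on $N$ either, since $p\tilde e_{N+1}$ is a lift of $e_N$. These elements are compatible as $n$ grows.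

**Definition (Serre–Tate parameter).** The element $q=q(X)\in1+pR$ so obtained is the Serre–Tate parameter (Katz, *Serre–Tate local moduli*).

For example, if some $e_N$ with $N\ge n$ lifts to a point of $X(\Lambda)$ killed by $p^N$, then $q\equiv1$ mod $p^{n+1}$.

The theorem of Serre–Tate says that $X\mapsto q(X)$ is a bijection from lifts of $\bar X$ to $R$ onto $1+pR$; over $R/p^{n+1}$ it is a bijection onto $1+pR/p^{n+1}$; and $X$ is CL iff $q=1$. (Formal lifts algebraize, because the divisor of the zero section is ample.) So $X$ agrees with the CL mod $p^2$ iff $q\in1+p^2R$.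

Put $e=2$ if $p=2$ and $X$ is ordinary, and $e=1$ otherwise.

**Theorem A.** Let $X$ be ordinary with $q\in1+p^2R$, $q\ne1$ (such $X$ exist for every $p$). Then there is $t\in\mathcal O^2(X)$ which for every $n\ge2$ is not in $R[\psi,\dots,\delta^{n-2}\psi]\hat{\ }$. For $p$ odd, $t$ satisfies $A_2t^p+A_1t=\psi$ with $A_1,A_2\in R^\times$.

So the statement in question is false in general. The next theorem tells what is true.

**Theorem B.** For every $n\ge2$, $R[\psi,\dots,\delta^{n-2}\psi]$ is a polynomial ring, its completion embeds in $\mathcal O^n(X)$, and $\mathcal O^n(X)$ is a finite étale abelian Galois extension of $R\langle\psi,\dots,\delta^{n-2}\psi\rangle$ of degree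
$$d_n=1\ (X\text{ supersingular}),\qquad d_n=\frac{e\,p^{\,n-1}}{\mathrm{ord}\big(q\in(1+pR)/(1+p^nR)\big)}\ (X\text{ ordinary}).$$
Inside $\mathcal O(\bar J^n)$ one has $\mathcal O^n(X)/p=\mathcal O(\bar J^{n-1})$, and abstractly $\mathcal O^n(X)\cong R\langle t_1,\dots,t_{n-1}\rangle$. Consequently:

* If $X$ is supersingular, the asserted equality holds for all $n$.
* If $p$ is odd and $X$ is ordinary, put $m:=v_p(q-1)-1\ge0$. The Galois group is cyclic of order $p^{\min(m,n-1)}$. Equality holds for one (equivalently, every) $n\ge2$ iff $X$ is not CL mod $p^2$.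
* If $p=2$ and $X$ is ordinary, then $d_n\ge2$, and equality fails for every $n\ge2$.

For $p=3$ and $q=10=1+3^2$ we get $m=1$ and $d_n=3$ for all $n\ge2$. For $q=28=1+3^3$ we get $d_2=3$ and $d_n=9$ for $n\ge3$. For $p=2$ and $q=3$, the order of $3$ is $2$ mod $4$ and $2$ mod $8$, so $d_2=2\cdot2/2=2$ and $d_3=2\cdot4/2=4$.

## 4. The kernel of $J^n\to\hat X$ is a Witt group with a twisted law

All the nonproper content of $J^n$ sits in $N^n=\ker(J^n\to\hat X)$. Here everything is explicit.

**Step 1 (coordinates on $N^n$).** This step identifies $N^n$ with $\mathbb W_n$ as a formal scheme and computes its group law. Let $T$ be a parameter at the origin of $X$, $\Phi$ the formal group law, and $\ell=\sum b_jT^j\in K[[T]]$ its logarithm, so $b_1=1$ and $jb_j\in R$. Let $p$ be nilpotent in $A$. Then $p$ is nilpotent in $W_{n+1}(A)$, which has a finite filtration with quotients isomorphic to $A$ as additive groups. By (1) a product of $m$ elements of $VW_n(A)$ lies in $p^{m-1}VW_n(A)$, so $VW_n(A)$ is a nilpotent ideal. Therefore $N^n(A)=\ker(X(W_{n+1}(A))\to X(A))$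 is the set $VW_n(A)$ with the law $\Phi$. By (1), for a coefficient $c_{ij}$ of $\Phi$,
$$c_{ij}(Vy)^i(Vz)^j=c_{ij}\,p^{i+j-1}V(y^iz^j)=V\big(\phi(c_{ij})p^{i+j-1}y^iz^j\big),$$
so $\Phi(Vy,Vz)=V(\Phi_1(y,z))$ with $\Phi_1(y,z)=\frac1p\Phi^\phi(py,pz)$. Thus $N^n(A)=W_n(A)$ with group law $\Phi_1$, evaluated in the $R$-algebra $W_n(A)$, and $\mathcal O(N^n)=R\langle y_0,\dots,y_{n-1}\rangle$.

For the multiplicative group, $\Phi=T_1+T_2+T_1T_2$ gives $\Phi_1=y+z+pyz$.

**Step 2 (a logarithm on $N^n$).** This step compares $\Phi_1$ with ordinary addition. Put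
$$L(S)=\tfrac1p\ell^\phi(pS)=\sum_jp^{j-1}\phi(b_j)S^j.$$
We have $v(p^{j-1}b_j)\ge j-1-v(j)$, which tends to $\infty$. It is $\ge1$ for all $j\ge2$ unless $p=j=2$. Indeed this says $v(j)\le j-2$, which is clear for $j=2$, $p$ odd; for $j=3$; for $j=4$; and for $j\ge5$ from $v(j)\le\log_2j\le j-2$. So $L\in R\langle S\rangle$, and
$$\bar L=S\ (p\text{ odd}),\qquad \bar L=S+\varepsilon S^2,\quad\varepsilon=\overline{\phi(2b_2)}\ (p=2).$$
From $\ell(\Phi(T_1,T_2))=\ell(T_1)+\ell(T_2)$ we get $L(\Phi_1(y,z))=L(y)+L(z)$. So $y\mapsto L(y)$ (evaluated in $W_n(A)$) defines homomorphisms $L_n:N^n\to\mathbb W_n$, compatible in $n$.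

When is $\varepsilon\ne0$? Recall the Cartier operator $C$ on $1$-forms on a smooth curve over $k$. It is additive, $C(f^p\eta)=fC(\eta)$, $C(df)=0$ and $C(f^{p-1}df)=df$; so $C(\sum c_jT^{j-1}dT)=\sum c_{pj}^{1/p}T^{j-1}dT$. It preserves global forms, and $\bar X$ is ordinary iff $C(\bar\omega)\ne0$ for the invariant form $\bar\omega$. Here $\omega=d\ell$ has $pb_p$ as coefficient of $T^{p-1}dT$, so $C(\bar\omega)=(\overline{pb_p})^{1/p}\bar\omega$. For $p=2$ this says that $\varepsilon\ne0$ iff $X$ is ordinary. So in all cases $\bar L$ is an additive polynomial of degree $e$ with derivative $1$. If $e=1$, then $L\equiv S$ mod $p$, so $S\mapsto L(S)$ is an automorphism of $R\langle S\rangle$ (it is one mod $p$), $L$ has a compositional inverse in $R\langle S\rangle$, and $L_n$ is an isomorphism.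

**Step 3 (the structure of $\bar N^n$).** This step shows that $\bar N^n$ is unipotent and killed by $p^n$, and that $\bar L_n$ is an étale surjection with kernel of order $e$. Work on $k$-algebras. In $W_n$ we have $pV^{n-1}(\cdot)=V^nF(\cdot)=0$. In $\Phi_1(y,z)=y+z+\sum_{i,j\ge1}\phi(c_{ij})p^{i+j-1}y^iz^j$ all terms beyond $y+z$ carry a factor $p$, so on the ideal $V^{n-1}W_1$ the law is ordinary addition. Hence
$$\ker(\bar N^n\to\bar N^{n-1})=\{V^{n-1}x\}\cong\mathbb G_a,$$
and in particular $\bar N^1=\mathbb G_a$ with coordinate $y_0$. So $\bar N^n$ is an iterated extension of $n$ copies of $\mathbb G_a$: it is unipotent and killed by $p^n$.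

For $n\ge2$ we have $(V^{n-1}x)^2=p^{n-1}V^{n-1}(x^2)=0$, and the linear coefficient of $L$ is $1$; so $\bar L_n(V^{n-1}x)=V^{n-1}x$. For $n=1$, $\bar L_1=\bar L$ is an étale surjection with kernel of order $e$. For $n\ge2$, $\bar L_n$ is the identity on the subgroup $\mathbb G_a$ and induces $\bar L_{n-1}$ on the quotients. By induction it is an étale surjection with kernel of order $e$.

## 5. On the kernel, $\psi$ becomes $A_2F+A_1+a_0V$

**Step 1 (expansion of $\psi$ at the origin).** This step writes $\psi$ in terms of $\ell$. Expand in $K[[T,T',T'']]$. The series $\ell,\phi\ell,\phi^2\ell$ are additive, because $\ell$ is and the group law on jets commutes with $\phi$. Since $\phi T=T^p+pT'$ and $\phi T'=T'^p+pT''$, their linear terms are $T,pT',p^2T''$. So they are additive coordinates over $K$. An additive power series in characteristic $0$ is linear in additive coordinates: its homogeneous part $f_d$ of degree $d$ satisfies $2^df_d=2f_d$. Hence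
$$\psi=a_0\ell+a_1\phi\ell+a_2\phi^2\ell,\qquad a_i\in K.$$
The coefficient of $T$ in $\psi$ is $a_0$, so $a_0\in R$. Put $A_1=pa_1$, $A_2=pa_2$.

**Step 2 (restriction to $N^n$).** On $N^n$ the $T$-coordinate of the universal point is $Vy$. So $T|_{N^n}=0$, and $\phi^iT|_{N^n}=w_i(Vy)=p\,w_{i-1}(y)$ for $i\ge1$. Hence $\ell|_{N^n}=0$ and, for $i\ge1$,
$$\phi^i\ell|_{N^n}=\ell^{\phi^i}(p\,w_{i-1}(y))=p\,L^{\phi^{i-1}}(w_{i-1}(y))=p\,w_{i-1}(L(y)).$$
With $w_{-1}:=0$ this gives, for $0\le i\le n-2$,
$$\phi^i\psi|_{N^n}=\phi^i(A_2)\,w_{i+1}(Ly)+\phi^i(A_1)\,w_i(Ly)+p\,\phi^i(a_0)\,w_{i-1}(Ly).\tag{2}$$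

**Step 3 ($A_1,A_2\in R$, not both in $pR$).** This step makes reduction mod $p$ meaningful. For $n=2$, $i=0$, (2) says that $A_2w_1(Ly)+A_1w_0(Ly)\in R\langle y_0,y_1\rangle$. Modulo $p$, $w_0(Ly)=L(y_0)\equiv\bar L(y_0)$ and $w_1(Ly)=L^\phi(y_0^p+py_1)\equiv\bar L(y_0)^p$. These have degrees $e$ and $ep$, so they are $k$-linearly independent. If $-r=\min v(A_i)<0$, multiplying by $p^r$ and reducing mod $p$ would give a nontrivial linear relation between them. So $A_1,A_2\in R$. If both were in $pR$, then $\bar\psi$ would vanish on $\bar N^2$, hence factor through a homomorphism $\bar X=\bar J^2/\bar N^2\to\mathbb G_a$, which is $0$ since $\bar X$ is proper and connected. Then $\psi/p$ would be in $\mathcal X^2(X)$, although $\psi$ is a basis. This is a contradiction.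

**Step 4 (all derivatives at once).** This step packages $\psi,\dots,\delta^{n-2}\psi$ into one homomorphism. For $n\ge2$ let
$$\Psi_n=(\psi,\delta\psi,\dots,\delta^{n-2}\psi):J^n\to J^{n-2}(\mathbb G_a)=\mathbb W_{n-1}.$$
Its ghost components $w_i\circ\Psi_n=\phi^i\psi$ are additive, and $J^n\times J^n$ is flat, so $\Psi_n$ is a homomorphism. By (2),
$$\Psi_n|_{N^n}=\Theta_n\circ L_n,\qquad\Theta_n=A_2F+A_1+a_0V:\mathbb W_n\to\mathbb W_{n-1}$$
(the last two terms composed with the evident restrictions), because both sides have the same ghost components.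

**Step 5 (reduction mod $p$).** This step shows that $\bar\Psi_{n+1}$ lives on $\bar J^n$. Over $k$ put, for $m\ge1$,
$$\Theta'_m:=A_2F+A_1+a_0V:W_m\to W_m,$$
where now $F$ is the Frobenius endomorphism $(x_i)\mapsto(x_i^p)$ of $W_m$. Mod $p$, $F:W_n\to W_{n-1}$ is restriction followed by this Frobenius; so $\bar\Theta_n=\Theta'_{n-1}\circ\mathrm{res}$. For $n\ge1$ put
$$\kappa_n:=\Theta'_n\circ\bar L_n:\bar N^n\to W_n,\qquad K_n:=\ker\kappa_n.$$
As the $\bar L_n$ are compatible with restriction, $\bar\Psi_{n+1}|_{\bar N^{n+1}}=\kappa_n\circ\mathrm{res}$. So $\bar\Psi_{n+1}$ kills $\ker(\bar J^{n+1}\to\bar J^n)=\ker(\bar N^{n+1}\to\bar N^n)$, and it factors through a homomorphism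
$$\tilde\Psi_n:\bar J^n\to W_n\quad\text{with}\quad\tilde\Psi_n|_{\bar N^n}=\kappa_n.$$

**Step 6 ($\kappa_j$ on the bottom piece).** On $\{V^{j-1}x\}=\ker(\bar N^j\to\bar N^{j-1})$ we have $VV^{j-1}x=0$ in $W_j$ and $aV^{j-1}x=V^{j-1}(\phi^{j-1}(a)x)$. So $\kappa_j(V^{j-1}x)=V^{j-1}\theta_j(x)$, where
$$\theta_1=(\bar A_2S^p+\bar A_1S)\circ\bar L,\qquad\theta_j=\bar A_2^{p^{j-1}}S^p+\bar A_1^{p^{j-1}}S\quad(j\ge2).\tag{3}$$

**Lemma 1.** If $\bar A_2\ne0$, then $\kappa_n$ is surjective and flat, $|K_n|=e\,p^n$, and $K_n\to K_j$ is surjective for $1\le j\le n$. If also $\bar A_1\ne0$, then $K_n$ and $\kappa_n$ are étale.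

*Proof.* The maps $(\theta_j,\kappa_j,\kappa_{j-1})$ form a map of exact sequences of fppf sheaves, from
$$0\to\mathbb G_a\xrightarrow{V^{j-1}}\bar N^j\to\bar N^{j-1}\to0\quad\text{to}\quad0\to\mathbb G_a\xrightarrow{V^{j-1}}W_j\to W_{j-1}\to0.$$
Each $\theta_j$ is a nonzero additive polynomial, hence an epimorphism $\mathbb G_a\to\mathbb G_a$ with finite kernel of order $\deg\theta_j$, which is $ep$ for $j=1$ and $p$ for $j\ge2$. The snake lemma and induction, starting from $\kappa_1=\theta_1$, show that $\kappa_j$ is an epimorphism and that $0\to\ker\theta_j\to K_j\to K_{j-1}\to0$ is exact. This gives the order of $K_n$ and the surjectivity of $K_n\to K_j$. An epimorphism with finite kernel $K_n$ is a $K_n$-torsor, hence flat. If $\bar A_1\ne0$, every $\theta_j$ has nonzero constant derivative ($\bar L'=1$), so $\ker\theta_j$ is étale; hence $K_j$ is étale, and so is the torsor $\kappa_j$. $\square$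

## 6. Elliptic curves inside $\bar J^n$

So far we know functions on $\bar N^n$. Which of them extend to $\bar J^n$? The obstruction is a finite group. Let $n\ge1$. Since $p^n$ kills $\bar N^n$, multiplication by $p^n$ on $\bar J^n$ factors through a homomorphism $\bar X=\bar J^n/\bar N^n\to\bar J^n$. Let
$$E_n=p^n\bar J^n$$
be its image. The composite $\bar X\to\bar J^n\to\bar X$ is multiplication by $p^n$. So $E_n$ is an elliptic curve isogenous to $\bar X$ which maps onto $\bar X$. Put
$$G_n=E_n\cap\bar N^n=\ker(E_n\to\bar X).$$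
It is finite, and its order divides $\deg[p^n]=p^{2n}$, hence is a power of $p$.

**Lemma 2.**

* (a) $\bar J^n=E_n+\bar N^n$, the quotient $Q_n:=\bar J^n/E_n\cong\bar N^n/G_n$ is affine, and $\mathcal O(\bar J^n)=\mathcal O(Q_n)$. So restriction to $\bar N^n$ identifies $\mathcal O(\bar J^n)$ with the $G_n$-invariant functions on $\bar N^n$.
* (b) $E_{n+1}\to E_n$ and $G_{n+1}\to G_n$ are surjective.
* (c) If $G_n=0$, then $\bar J^n\to\bar X$ has a homomorphic section.
* (d) $\tilde\Psi_n$ kills $E_n$. Thus $G_n\subset K_n$, and $\tilde\Psi_n$ induces $Q_n=\bar N^n/G_n\to W_n$.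
* (e) If $X$ is ordinary, $G_n$ is étale.

*Proof.* (a) $E_n$ surjects onto $\bar X=\bar J^n/\bar N^n$, which gives the first claim, and $Q_n\cong\bar N^n/G_n$ follows. It is a quotient of an affine group by a finite subgroup, so it is affine. The map $\bar J^n\to Q_n$ is a torsor under $E_n$, which is proper, smooth and connected. After a faithfully flat base change it becomes $E_n\times Q\to Q$, where the direct image of the structure sheaf is the structure sheaf, since $H^0(E_n,\mathcal O)=k$. Hence $\mathcal O(\bar J^n)=\mathcal O(Q_n)$.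

(b) $\bar J^{n+1}\to\bar J^n$ is surjective, so the image of $E_{n+1}$ in $\bar J^n$ is $p^{n+1}\bar J^n=pE_n=E_n$. As both curves map to $\bar X$ compatibly, $G_{n+1}$ is the preimage of $G_n$ in $E_{n+1}$, so $G_{n+1}\to G_n$ is surjective.

(c) If $G_n=0$, then $E_n\to\bar X$ is an isomorphism, and its inverse is the section.

(d) A homomorphism from an elliptic curve to an affine group is $0$. As $\tilde\Psi_n$ restricts to $\kappa_n$ on $\bar N^n$, it follows that $G_n\subset K_n$.

(e) $E_n$ is ordinary, being isogenous to $\bar X$. So the connected component $G_n^0$ lies in some $E_n[p^N]^0\cong\mu_{p^N}$ and is of multiplicative type. But it lies in the unipotent group $\bar N^n$, so $G_n^0=0$. $\square$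

**The first attempt, and where it stops.** A natural plan for proving equality is to show $\mathcal O(\bar J^n)=k[\bar\psi,\dots,\overline{\delta^{n-2}\psi}]$ and then to lift by completeness. The first half is false for dimension reasons: $\mathcal O(\bar J^n)=\mathcal O(\bar N^n/G_n)$ is the ring of an affine variety of dimension $n$, and $\psi,\dots,\delta^{n-2}\psi$ are only $n-1$ functions. Already $\bar N^1/G_1$ is an affine curve, so $\bar J^1$ carries nonconstant functions, while $\mathcal O^1(X)=R$: none of them lifts. Reduction mod $p$ sees too many functions of order $n$, and it will take characteristic $0$ information to cut them down (Sections 10 and 11).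

**The case $n=2$, $p$ odd, $X$ ordinary.** Reduction mod $p$ is still enough to guess what happens. Grant for the moment that $\bar A_1,\bar A_2\ne0$. Then $\bar\psi$ comes from $\bar J^1$ and restricts to $\theta_1(y_0)=\bar A_2y_0^p+\bar A_1y_0$ on $\bar N^1=\mathbb G_a$. The group $K_1$ of roots of $\theta_1$ has order $p$, so its subgroup $G_1$ is $0$ or $K_1$. If $G_1=K_1$, then $\mathcal O(\bar J^1)=k[y_0]^{K_1}=k[\bar\psi]$. If $G_1=0$, then $y_0$ itself extends to $\bar J^1$, and it is an Artin–Schreier type root of $\bar\psi$, as in Section 1. An étale equation can be lifted by Hensel's lemma, even though a general function mod $p$ cannot. So everything hinges on the size of $G_1$.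

## 7. The size of $G_n$ and the coefficients $A_1,A_2$

**Lemma 3.** If $X$ is ordinary, $G_n$ is cyclic, of order equal to the order of $q$ in $(1+pR)/(1+p^{n+1}R)$.

*Proof.* Let $\Lambda=R/p^{n+1}=W_{n+1}(k)$. Then $\bar J^n(k)=X(\Lambda)$ and $\bar N^n(k)=X^{for}(\Lambda)$. Let $N\ge n$. Since $p^{N-n}E_n=E_n$, we have $E_n=p^N\bar J^n$, and as $k$ is algebraically closed, $E_n(k)=p^NX(\Lambda)$. Hence
$$G_n(k)=\{p^Nx:\ x\in X(\Lambda),\ p^N\bar x=0\}.$$
The condition $p^N\bar x=0$ means $\bar x=ce_N$ for some $c\in\mathbb Z$, that is, $x=c\tilde e_N+u$ with $u\in X^{for}(\Lambda)$; and $p^Nu=0$. So $G_n(k)$ is generated by $p^N\tilde e_N$, which is $q$ mod $p^{n+1}$ in $X^{for}(\Lambda)\cong1+p\Lambda$. By Lemma 2(e), $G_n$ is étale over the algebraically closed field $k$, so it is determined by the group $G_n(k)$. $\square$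

In particular $G_1=0$ iff $q\in1+p^2R$.

**Lemma 4.** (i) If $X$ is ordinary, $q$ is not a root of unity and $A_1,A_2\in R^\times$. (ii) If $X$ is supersingular, $A_2\in R^\times$, $A_1\in pR$, and $G_n=K_n$ for all $n\ge1$.

*Proof of (i).* **Step 1 ($q$ is not a root of unity).** We need this to make $|G_n|$ unbounded. The only roots of unity in $1+pR$ are $1$, and $-1$ if $p=2$: those of order prime to $p$ inject into $k^\times$, and a primitive $p$-th root of unity $\zeta$ ($p$ odd) or $\sqrt{-1}$ ($p=2$) would give an element $\zeta-1$ of non-integral valuation in the unramified ring $R$. We know $q\ne1$, because $X$ is not CL. Suppose $p=2$ and $q=-1$. (If $q\in1+p^2R$, as in Theorem A, this cannot occur.)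

Let $f:X\to X_1=X/\mu_2$ with $\mu_2=X^{for}[2]$. The kernel of $\bar f$ is infinitesimal, so $\bar f$ is bijective on $k$-points and $(\bar f(e_N))$ is a basis of $T_2\bar X_1(k)$. On formal groups $f$ is a homomorphism with kernel $\mu_2$ between groups isomorphic to $\hat{\mathbb G}_m$, so it is $2\cdot$unit; choose the isomorphism $X_1^{for}\cong\hat{\mathbb G}_m$ so that it is squaring. As $f(\tilde e_N)$ lifts $\bar f(e_N)$, we get $q(X_1)=f(q)=q^2=1$. So $X_1$ is CL.

Recall that homomorphisms between ordinary curves lift to their canonical lifts, and that the canonical lift of $\bar X_1^{(p)}$ is the $\phi$-twist of $X_1$. So $X_1$ has a lift of Frobenius. This amounts to compatible $p$-derivations on the rings of affine opens of $\hat X_1$, that is, to a section $s$ of $J^1(X_1)\to\hat X_1$. Subtract a constant so that $s(0)=0$. The map $s(x+x')-s(x)-s(x')$ goes from $\hat X_1^2$ to the affine $N^1(X_1)$. The global functions on $\hat X_1^2$ are $R$, so this map is constant, hence $0$, and $s$ is a homomorphism. So $J^1(X_1)=\hat X_1\times N^1(X_1)$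 carries the character $L_{X_1}\circ\mathrm{pr}$, where $L_{X_1}$ is the series $L$ of Section 4 for $X_1$. Pull it back along $J^1(f)$. If $f=cT+\cdots$ on formal groups, then $c\ne0$ as $f$ is an isogeny, and $f(Vy)=V(\phi(c)y+\cdots)$. So the pullback has differential $\phi(c)\ne0$ at the origin of $N^1(X)$. It is a nonzero element of $\mathcal X^1(X)$, which contradicts $\mathcal X^1(X)=0$.

**Step 2 ($A_1$ and $A_2$ are units).** We use a nonzero element of $G_n$ that survives in $W_n(k)$. The orders $|G_n|$ of Lemma 3 are powers of $p$. If they were bounded, some $q^{p^s}$ would lie in all $1+p^{n+1}R$, so $q$ would be a root of unity. So $|G_n|\to\infty$. Choose $n$ with $|G_n|>e$. Since $|\ker\bar L_n|=e$, there is $0\ne g\in\bar L_n(G_n(k))\subset W_n(k)$, and $\Theta'_n(g)=0$ by Lemma 2(d). Write $g=V^ig'$ with first component $g'_0\ne0$. By (1) and $FV=VF$,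
$$\Theta'_n(V^ig')=V^i\big((\phi^i(A_2)F+\phi^i(A_1)+\phi^i(a_0)V)g'\big).$$
Its first possibly nonzero component gives $\bar A_2^{p^i}g_0'^{\,p}+\bar A_1^{p^i}g'_0=0$. By Section 5, Step 3, $\bar A_1$ and $\bar A_2$ are not both $0$. As $g'_0\ne0$, both are nonzero.

*Proof of (ii).* **Step 1 ($G_1\ne0$).** This step shows that a section mod $p$ would force ordinary reduction. Suppose $G_1=0$. By Lemma 2(c) there is a section $\bar X\to\bar J^1$. For an affine open $U\subset X$ with $B=\mathcal O(U)$ it amounts to an $R$-algebra map $B\to W_2(\bar B)$, $b\mapsto(\bar b,d(b))$, compatible with localization. Compose with the ring map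
$$W_2(\bar B)\to B/p^2,\qquad(x_0,x_1)\mapsto\tilde x_0^p+p\tilde x_1$$
(tildes are arbitrary lifts; the map is induced by $w_1$, which acts on $R$-scalars through $\phi$). The result is a $\phi$-semilinear ring map $\varphi:B\to B/p^2$, $\varphi(b)=b^p+p\,\widetilde{d(b)}$, lifting Frobenius. Write the invariant form locally as $\omega=\sum f\,dx$. Since $d\varphi(x)=p\big(x^{p-1}dx+d\,\widetilde{d(x)}\big)$, the form $\varphi^*\omega$ lies in $p\,\Omega_{B/p^2}\cong\Omega_{\bar B}$, where it is
$$\eta=\varphi^*\omega/p=\sum\bar f^p\big(\bar x^{p-1}d\bar x+d(d(x))\big).$$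
These local forms glue to a global form on $\bar X$, and $C(\eta)=\sum\bar f\,d\bar x=\bar\omega\ne0$. Since $\eta$ is a multiple of $\bar\omega$, $C(\bar\omega)\neq0$ and $\bar X$ is ordinary. This is a contradiction.

**Step 2 (the coefficients).** $E_1$ is supersingular and $|G_1|$ is a power of $p$, so $0\ne G_1$ is infinitesimal. By Lemma 2(d) it lies in $K_1=\ker(\bar A_2S^p+\bar A_1S)$ (here $e=1$ and $\bar L=S$). If $\bar A_1\ne0$, this kernel would be étale, which is impossible. So $\bar A_1=0$, and then $\bar A_2\ne0$ by Section 5, Step 3.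

**Step 3 (finite subgroups of $W_n$).** As $e=1$, we identify $\bar N^n=W_n$ via the isomorphisms $\bar L_n$, which preserve $V^{n-1}W_1$ because they are compatible in $n$. The claim is that *a nonzero finite subgroup $G\subset W_n$ meets $V^{n-1}W_1$ nontrivially*. The Verschiebung of the group scheme $W_n$ is $V$. Its kernel is $V^{n-1}W_1$, which is defined over $\mathbb F_p$, and $V^n=0$. By functoriality it restricts to $V_G:G^{(p)}\to G$. If $G\cap V^{n-1}W_1=0$, then also $G^{(p)}\cap V^{n-1}W_1=0$, so $V_G$ is a monomorphism between finite groups of equal order, hence an isomorphism. The same holds for its Frobenius twists. But the $n$-fold iterate $G^{(p^n)}\to G$ is the restriction of $V^n=0$. So $G=0$.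

**Step 4 (counting).** By Lemma 2(b) every $G_{j+1}$, $j\ge0$, maps onto $G_1\ne0$, so it is nonzero. By Step 3, with $G_0:=0$, $\ker(G_{j+1}\to G_j)=G_{j+1}\cap V^jW_1\ne0$. Its order is a power of $p$, so it is at least $p$. Hence $|G_n|\ge p^n=|K_n|$ by Lemma 1. With $G_n\subset K_n$ we get equality. $\square$

## 8. A $\delta$-function of order 2 outside $R[\psi,\delta\psi,\dots]\hat{\ }$

This section proves Theorem A.

**Step 1 (existence of $X$).** Choose an ordinary elliptic curve $\bar X$ over $\overline{\mathbb F}_p$ and any $q\in1+p^2R$ with $q\ne1$. By Serre–Tate there is a lift $X$ with parameter $q$, and it is not CL because $q\ne1$.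

**Step 2 ($y_0$ extends mod $p$).** By Lemma 3, $G_1=0$. By Lemma 2(a), restriction $\mathcal O(\bar J^1)\to\mathcal O(\bar N^1)=k[y_0]$ is an isomorphism. So $\mathcal O(\bar J^1)=k[\chi]$ with $\chi|_{\bar N^1}=y_0$. By Section 5, Step 5, $\bar\psi=\bar\Psi_2$ is the pullback to $\bar J^2$ of $\tilde\Psi_1\in\mathcal O(\bar J^1)$, which restricts to $\kappa_1=\theta_1(y_0)$ on $\bar N^1$. Hence $\bar\psi=\theta_1(\chi)$. Here $\theta_1$ has degree $ep>1$ and constant derivative $\bar A_1\ne0$ by Lemma 4(i).

**Step 3 (lifting the root).** Now we lift $\chi$ to characteristic $0$. Let $\tilde\theta\in R[S]$ lift $\theta_1$; for $p$ odd take $\tilde\theta=A_2S^p+A_1S$. On each affine open of $J^2$, Hensel's lemma gives a unique $t$ with $\tilde\theta(t)=\psi$ lifting $\chi$, since $\tilde\theta'(\chi)\equiv\bar A_1$ is a unit. By uniqueness these roots glue to $t\in\mathcal O^2(X)\subset\mathcal O^n(X)$ with $\bar t=\chi$.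

**Step 4 ($t$ is not generated).** As in Section 1, we compare values along a kernel. Suppose $t$ lies in the image of $R[\psi,\dots,\delta^{n-2}\psi]\hat{\ }$ in $\mathcal O^n(X)$. Reducing mod $p$, $\chi$ is a polynomial over $k$ in $\bar\psi,\dots,\overline{\delta^{n-2}\psi}$, hence a pullback under $\bar\Psi_n$. Restrict to $\bar N^n$. The function $y_0=\chi|_{\bar N^n}$ is then a pullback under the homomorphism $\bar N^n\to\bar N^{n-1}\xrightarrow{\kappa_{n-1}}W_{n-1}$, so it is invariant under translation by the kernel $H$ of this homomorphism. But $y_0:\bar N^n\to\bar N^1=\mathbb G_a$ is itself a homomorphism, so invariance means that $H$ maps to $0$ in $\bar N^1$. On the other hand $H$ maps onto $K_{n-1}$, because $\bar N^n\to\bar N^{n-1}$ is surjective. By Lemma 1, $K_{n-1}$ maps onto $K_1\subset\bar N^1$, and $|K_1|=ep>1$. This contradiction proves Theorem A. $\square$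

As in Section 1, $t$ is not additive. Otherwise $t\in\mathcal X^2(X)=R\psi$, say $t=c\psi$, and reducing and restricting to $\bar N^2$ would give $y_0=\bar c\,\theta_1(y_0)$, which is impossible since $\deg\theta_1>1$.

## 9. The étale cover $Y_n$

We turn to Theorem B. Fix $n\ge2$. This section constructs all the functions on $J^n$, and Sections 10 and 11 show that there are no others. The construction does Step 3 of Section 8 for all étale functions at once.

**Step 1 (the cover mod $p$).** By Lemma 4, $\bar A_2\ne0$ in both cases, so Lemma 1 applies. With Lemma 2(d) it gives a map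
$$Q_{n-1}=\bar N^{n-1}/G_{n-1}\longrightarrow\bar N^{n-1}/K_{n-1}=W_{n-1}.$$
If $X$ is supersingular, this is an isomorphism by Lemma 4(ii). If $X$ is ordinary, it is a torsor under $K_{n-1}/G_{n-1}$, which is étale over the algebraically closed field $k$, hence constant. As $Q_{n-1}$ is connected, the map is finite étale and Galois with abelian group $K_{n-1}/G_{n-1}$, of order $d_n=e\,p^{n-1}/|G_{n-1}|$. By Lemma 3, $|G_{n-1}|$ is the order of $q$ in $(1+pR)/(1+p^nR)$, so this is the $d_n$ of Theorem B.

**Step 2 (lifting the cover).** Let $Y_n\to\mathbb W_{n-1}$ be the unique finite étale lift of $Q_{n-1}\to W_{n-1}$; the Galois group acts on $Y_n$. The map $\bar J^n\to\bar J^{n-1}\to Q_{n-1}$ lies over $\bar\Psi_n$, since $\bar\Psi_n$ is $\bar J^n\to\bar J^{n-1}$ followed by $\tilde\Psi_{n-1}$. By the infinitesimal lifting property of étale morphisms it lifts uniquely to a morphism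
$$\pi_n:J^n\to Y_n\quad\text{over }\Psi_n.$$
The map $\bar\pi_n:\bar J^n\to\bar J^{n-1}\to Q_{n-1}$ is surjective and smooth, being a composite of quotient maps by the smooth groups $\mathbb G_a$ and $E_{n-1}$. As $J^n$ and $Y_n$ are $R$-flat, $\pi_n$ is smooth.

**Step 3 (injectivity).** This step proves the embedding statements of Theorem B. The maps $\bar\pi_n$ and $\bar\Psi_n$ are surjective and flat, so pullback of functions is injective: the maps $\mathcal O(Y_n)/p=\mathcal O(Q_{n-1})\to\mathcal O(\bar J^n)$ and $\mathcal O(\mathbb W_{n-1})/p\to\mathcal O(\bar J^n)$ are injective. So $\pi_n^*:\mathcal O(Y_n)\to\mathcal O^n(X)$ and $\Psi_n^*$ are injective mod $p$. They are then injective: if $x\mapsto0$, then $x=px_1$ with $x_1\mapsto0$ by torsion-freeness, and so on, so $x\in\bigcap p^j=0$. Their cokernels are $p$-torsion free: if $py$ is the image of $x$, then $x=px_1$ and $y$ is the image of $x_1$. As $\mathcal O(\mathbb W_{n-1})/p$ is a polynomial ring in $n-1$ variables, which go to the reductions of $\psi,\dots,\delta^{n-2}\psi$, these elements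 are algebraically independent mod $p$. Hence $R[\psi,\dots,\delta^{n-2}\psi]$ is a polynomial ring, and
$$R\langle\psi,\dots,\delta^{n-2}\psi\rangle\hookrightarrow\mathcal O(Y_n)\hookrightarrow\mathcal O^n(X).$$

**Claim.** $\mathcal O^n(X)=\pi_n^*\mathcal O(Y_n)$.

To prove the Claim we must show that $\bar g$ comes from $Q_{n-1}$ for every $g\in\mathcal O^n(X)$, while a priori $\bar g$ only comes from $Q_n$. We need to see that $g$ does not move along the two-dimensional fibers of $\pi_n$. The only tool of this kind in characteristic $0$ is $\mathcal O(J^1)=R$. So we look for a copy of $J^1$, up to isogeny, inside the fiber.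

## 10. A homomorphism $J^1\to J^n$

**Lemma 5.** There are integers $r\ge n$, $a\ge0$ and a homomorphism $\iota:J^1\to J^n$ which covers $[p^{r+a}]$ on $\hat X$ and is such that $\mathrm{Lie}(\iota)\otimes K$ is injective.

*Proof.* **Step 1 (extension classes).** This step sets up linear algebra in which all relevant extensions become proportional. Work with abelian sheaves for the Zariski topology on $p$-nilpotent $R$-algebras. By Section 2, $0\to N^n\to J^n\to\hat X\to0$ is exact, with sections over the members of an affine open cover of $\hat X$. Write $\mathrm{Ext}=\mathrm{Ext}^1$ in this category, with pushouts $h_*$ and pullbacks $g^*$, both additive in $h$ and $g$; in particular $[m]^*$ is multiplication by $m$.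

Let $E$ be an extension of $\hat X$ by $\hat{\mathbb G}_a$ which has such local sections $\sigma_\alpha$ over affine opens $U_\alpha$. The differences $\sigma_\alpha-\sigma_\beta\in\mathcal O(U_\alpha\cap U_\beta)$ define a class in $H^1(\hat X,\mathcal O)\cong R$, the class of $E$ as a torsor, and it depends $R$-linearly on the class of $E$. This is injective. If the class vanishes, there is a global section $\sigma$, which we normalize by $\sigma(0)=0$. Then $\sigma(x+x')-\sigma(x)-\sigma(x')\in\mathcal O(\hat X\times\hat X)=R$ vanishes at $0$, so $\sigma$ is a homomorphism and $E$ splits.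

For $0\le i\le n-1$ put $f_i=(w_i\circ L_n)_*[J^n]\in\mathrm{Ext}(\hat X,\hat{\mathbb G}_a)$. These have local sections because $J^n$ has. Since $w_0\circ L_n$ is the composite $N^n\to N^1\xrightarrow{L}\hat{\mathbb G}_a$, and the pushout of $J^n$ along $N^n\to N^1$ is $J^1$, we have $f_0=L_*[J^1]$. This class is not torsion: if $p^jf_0=0$, then $p^jL$ would extend from $N^1$ to a character of $J^1$, nonzero on $N^1$, contradicting $\mathcal X^1(X)=0$. So $f_0$ corresponds to a nonzero element of $H^1(\hat X,\mathcal O)\cong R$. Let $a$ be its valuation. Then there are $d_i\in R$ with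
$$p^af_i=d_if_0\quad(0\le i\le n-1),\qquad d_0=p^a.$$

**Step 2 (homomorphisms $s_c:\hat{\mathbb G}_a\to N^n$).** This step inverts $L_n$ up to a power of $p$. Let $r\ge n$. For $c=(c_0,\dots,c_{n-1})\in R^n$ we construct a homomorphism $s_c:\hat{\mathbb G}_a\to N^n$ with
$$w_i\circ L_n\circ s_c=p^rc_i\,x\qquad(0\le i\le n-1).$$
The inverse series $L^{-1}(S)=\frac1p\exp_\Phi^\phi(pS)$ has its $j$-th coefficient in $\frac{p^{j-1}}{j!}R$ (Silverman, *Arithmetic of Elliptic Curves*, IV.5), and $v(j!)\le\frac{j-1}{p-1}\le j-1$, so the coefficients are in $R$. Hence $u_i:=(L^{\phi^i})^{-1}(p^rc_ix)$ converges in $R\langle x\rangle$, lies in $p^rR\langle x\rangle$, and $L^{\phi^i}(u_i)=p^rc_ix$. Define $y_0,\dots,y_{n-1}$ recursively by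
$$p^iy_i=u_i-\sum_{j<i}p^jy_j^{p^{i-j}}.$$
By induction $y_i\in p^{r-i}R\langle x\rangle$: the $j$-th term of the sum is divisible by $p$ to the exponent $j+(r-j)p^{i-j}\ge r$, so the right side is in $p^rR\langle x\rangle$. Put $s_c:=(y_0,\dots,y_{n-1})$. It has $w_i(y)=u_i$ and $w_i(L(y))=L^{\phi^i}(u_i)=p^rc_ix$.

To compare such maps we note that *Witt vectors of power series without constant terms are determined, over $K$, by the series $w_i(L(y))=L^{\phi^i}(w_i(y))$*, because the $L^{\phi^i}$ are invertible power series and ghost components determine Witt vectors over $K$. By this principle: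

* $s_c$ is a homomorphism: for $s_c(x+x')$ and for the sum of $s_c(x)$ and $s_c(x')$ in $N^n$, the series are $p^rc_i(x+x')$ and $p^rc_ix+p^rc_ix'$.
* $p^r\,\mathrm{id}_{N^n}=\sum_is_{e_i}\circ(w_i\circ L_n)$, where the $e_i$ are the standard basis vectors of $R^n$ and the sum is in the group $N^n$: for both sides the $j$-th series is $p^rw_j(Ly)$.
* $\sum_is_{e_i}\circ d_i=s_d$ with $d=(d_0,\dots,d_{n-1})$: for both sides the $j$-th series is $p^rd_jx$.

**Step 3 (the homomorphism).** Now we combine the two steps:
$$[p^{r+a}]^*[J^n]=p^{r+a}[J^n]=\sum_is_{e_i*}(p^af_i)=\sum_is_{e_i*}(d_if_0)=(s_d\circ L)_*[J^1].\tag{4}$$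
So there is a homomorphism
$$\iota:\ J^1\to(s_d\circ L)_*J^1\cong[p^{r+a}]^*J^n\to J^n$$
which covers $[p^{r+a}]$ on $\hat X$ and equals $s_d\circ L$ on $N^1$. On $N^1$ we have $w_0L_ns_dL=p^rd_0L=p^{r+a}L$, so $\mathrm{Lie}(\iota)\otimes K$ is injective on $\mathrm{Lie}(N^1)\otimes K$. On the quotient $\mathrm{Lie}(\hat X)\otimes K$ it induces multiplication by $p^{r+a}$. Hence it is injective. $\square$

## 11. Invariance along the fiber of $\pi_n$

**Step 1 (the fiber $\mathcal H$).** This step places $\iota(J^1)$ inside the fiber of $\pi_n$. Let $\mathcal H=\pi_n^{-1}(\pi_n(0))\subset J^n$. As $\pi_n$ is smooth, $\mathcal H$ is smooth over $R$, of relative dimension $(n+1)-(n-1)=2$. Its reduction $\bar{\mathcal H}=\ker(\bar J^n\to Q_{n-1})$ is the preimage of $E_{n-1}\subset\bar J^{n-1}$, an extension of $E_{n-1}$ by $\mathbb G_a$; so it is smooth and connected. As $Y_n$ is affine and $\mathcal O(J^1)=R$, the map $\pi_n\circ\iota:J^1\to Y_n$ is constant, equal to $\pi_n(0)$. So $\iota$ factors through $\mathcal H$. On tangent spaces at $0$ it is an isomorphism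 over $K$, because it is injective by Lemma 5 and both spaces have dimension $2$.

Now let $g\in\mathcal O^n(X)$, let $U\subset J^n$ be a nonempty affine open, $A=\mathcal O(U)$, and
$$u(a,h)=g(a+h)-g(a)\in\mathcal O(U\times\mathcal H).$$

**Step 2 ($u(a,\iota(\epsilon))=0$ on $U\times J^1$).** Here $\mathcal O(J^1)=R$ is used with parameters. Since $A$ is $p$-torsion free and $p$-complete, it is topologically free: lifting a $k$-basis of $A/p$ gives $A=\hat\bigoplus_IR$. Hence $\mathcal O(U\times J^1)=\varprojlim_j\bigoplus_I\mathcal O(J^1\otimes R/p^j)$, which embeds in $\prod_I\varprojlim_j\mathcal O(J^1\otimes R/p^j)=\prod_I\mathcal O(J^1)=\prod_IR$. So an element of $\mathcal O(U\times J^1)$ has coordinates in $R$. For each $j$, only finitely many of them are nonzero in $\mathcal O(J^1\otimes R/p^j)$, and $R/p^j\hookrightarrow\mathcal O(J^1\otimes R/p^j)$ (evaluate at $0$). So for each $j$ only finitely many coordinates are nonzero mod $p^j$, and the element lies in $A$. Thus $u(a,\iota(\epsilon))$ is independent of $\epsilon$. At $\epsilon=0$ it vanishes.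

**Step 3 ($u=0$).** We pass from $J^1$ to $\mathcal H$ by power series at the origin. Let $A[[s_1,s_2]]$ and $A[[\epsilon_1,\epsilon_2]]$ be the completions of $U\times\mathcal H$ and $U\times J^1$ along the zero sections. The map $\iota^*:A[[s]]\to A[[\epsilon]]$ is injective, because $A\subset A[1/p]$ and the Jacobian of $\iota$ at $0$ is invertible over $K$. By Step 2 the image of $u$ in $A[[\epsilon]]$ is $0$, so the image of $u$ in $A[[s]]$ is $0$.

Suppose $u\ne0$ and write $u=p^ju'$ with $u'\notin p\,\mathcal O(U\times\mathcal H)$. As $A[[s]]$ is $p$-torsion free, $u'$ maps to $0$ in $A[[s]]$. So $0\ne\bar u'\in\mathcal O(\bar U\times\bar{\mathcal H})$ maps to $0$ in $\bar A[[s]]$: it lies in all powers of the ideal of $\bar U\times0$. But $\bar U\times\bar{\mathcal H}$ is noetherian, and it is integral since both factors are smooth and connected over the algebraically closed field $k$. By Krull's intersection theorem $\bar u'$ is $0$ in the local ring at a point of $\bar U\times0$, hence $\bar u'=0$. This is a contradiction, so $u=0$.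

**Step 4 (proof of the Claim).** Letting $U$ vary over an affine cover of $J^n$, we see that $\bar g$ is $\bar{\mathcal H}$-invariant. So
$$\bar g\in\mathcal O(\bar J^n/\bar{\mathcal H})=\mathcal O(Q_{n-1})=\mathcal O(Y_n)/p.$$
Hence $g$ differs from an element of $\pi_n^*\mathcal O(Y_n)$ by a function that vanishes on $\bar J^n$, which lies in $p\,\mathcal O^n(X)$. Thus $\mathcal O^n(X)=\pi_n^*\mathcal O(Y_n)+p\,\mathcal O^n(X)$. Iterating, and using that both rings are $p$-adically complete and separated, we get $\mathcal O^n(X)=\pi_n^*\mathcal O(Y_n)$. $\square$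

## 12. The structure of $\mathcal O^n(X)$ and the degrees $d_n$

**Step 1 (structure).** We collect the first half of Theorem B. By the Claim and Section 9, $\mathcal O^n(X)=\mathcal O(Y_n)$ is finite étale and abelian Galois of degree $d_n$ over $R\langle\psi,\dots,\delta^{n-2}\psi\rangle$, and $R[\psi,\dots,\delta^{n-2}\psi]$ is a polynomial ring whose completion embeds. Moreover $\mathcal O^n(X)/p=\mathcal O(Q_{n-1})=\mathcal O(\bar J^{n-1})$ inside $\mathcal O(\bar J^n)$, by Lemma 2(a). Next, $Q_{n-1}$ is a smooth connected unipotent group over the algebraically closed field $k$. So it is an iterated extension of copies of $\mathbb G_a$, and since $\mathbb G_a$-torsors over affine bases are trivial, it is $\mathbb A^{n-1}$ as a variety. Smooth formal lifts of a smooth affine $k$-scheme are unique up to isomorphism, so $\mathcal O^n(X)\cong R\langle t_1,\dots,t_{n-1}\rangle$. Finally, an extension of degree $d_n$ is an equality iff $d_n=1$. So the equality asked about holds for $n$ iff $d_n=1$.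

**Step 2 ($X$ supersingular).** Here $d_n=1$, and equality holds for all $n\ge2$.

**Step 3 ($p$ odd, $X$ ordinary).** Put $m=v(q-1)-1$, which is finite since $q\ne1$. For $p$ odd, $v(q^{p^s}-1)=v(q-1)+s=m+1+s$, so $q$ has order $p^{\max(n-1-m,0)}$ in $(1+pR)/(1+p^nR)$. Hence
$$d_n=p^{\,n-1-\max(n-1-m,0)}=p^{\min(m,n-1)}.$$
As $n\ge2$, this is $1$ iff $m=0$, i.e. $q\not\equiv1$ mod $p^2$, i.e. $X$ is not CL mod $p^2$; this condition does not depend on $n$. It remains to see that the Galois group $K_{n-1}/G_{n-1}$ is cyclic. As $e=1$, $\bar L_{n-1}$ identifies $K_{n-1}(k)$ with a subgroup of $W_{n-1}(k)=R/p^{n-1}$, whose $p$-torsion is $V^{n-2}W_1(k)$. By (3), the $p$-torsion of $K_{n-1}(k)$ consists of elements $V^{n-2}x$ with $\theta_{n-1}(x)=0$, so it has order at most $p$. A finite abelian $p$-group with this property is cyclic. So $K_{n-1}$ and its quotient $K_{n-1}/G_{n-1}$ are cyclic.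

**Step 4 ($p=2$, $X$ ordinary).** Now $e=2$, and again put $m=v(q-1)-1$. For $x\in1+4R$ we have $v(x^{2^s}-1)=v(x-1)+s$.

If $m\ge1$, then $q\in1+4R$ has order $2^{\max(n-1-m,0)}$ mod $2^n$, and
$$d_n=2\cdot2^{\,n-1-\max(n-1-m,0)}=2^{1+\min(m,n-1)}.$$

If $m=0$, write $q=1+2b$; then $q^2=1+4b(1+b)\in1+4R$. Put $\mu=v(q^2-1)-1$. Then $\mu\ge1$, and $\mu<\infty$ because $q\ne\pm1$ by Lemma 4(i). For $n\ge2$ we have $q\not\equiv1$ mod $2^n$, so the order of $q$ mod $2^n$ is twice that of $q^2$, namely $2^{1+\max(n-1-\mu,0)}$. Hence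
$$d_n=\frac{2\cdot2^{n-1}}{2^{1+\max(n-1-\mu,0)}}=2^{\min(\mu,n-1)}\ge2.$$
In both cases $d_n\ge2$, so equality fails for every $n\ge2$. This completes the proof of Theorem B. $\square$

**Remark.** For $p=2$ the given fact $\mathcal X^1(X)=0$ itself excludes $q=-1$, as the proof of Lemma 4(i) shows. So for $p=2$ the ordinary curves in Theorem B are those with $q\ne\pm1$. Theorem A is not affected, since $-1\notin1+4R$.
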